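# Avoiding a large pattern in labelled trees: clusters and a critical point that moves

## 1. Clusters of overlapping copies

The object on which everything below turns is a *cluster*: a tree covered completely by copies of one fixed pattern, where the copies overlap and hang together in one piece. We first say which trees and which copies are meant.

**Definition (labelled trees).** Let $X=\bigsqcup_{d\ge2}X_d$ be a finite nonempty set of labels; those in $X_d$ have *arity* $d$. For $n\ge1$, $\mathcal{LT}_n(X)$ is the set of rooted trees with exactly $n$ leaves, bijectively labelled by $1,\dots,n$, in which every internal vertex with $d$ children carries a label from $X_d$, and the children of each internal vertex are ordered left to right by increasing minimal leaf label in the subtrees they root. (These are the shuffle trees of the theory of shuffle operads.) Put $\mathcal{LT}(X)=\bigcup_n\mathcal{LT}_n(X)$.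

From now on *vertex* means internal vertex. If $X$ is a single binary label, we write trees as bracketings. Then $\mathcal{LT}_3(X)$ has three elements: $((1\,2)\,3)$, $((1\,3)\,2)$ and $(1\,(2\,3))$.

**Definition (patterns).** Let $T\in\mathcal{LT}(X)$, and let $T'$ be the subtree formed by a nonempty connected set of vertices of $T$ together with all edges leaving these vertices. Label each leaf of $T'$ by the smallest leaf label of $T$ below it, and then replace these labels order-preservingly by $1,\dots,m$. The result is the *standardization* $\mathrm{st}(T')\in\mathcal{LT}(X)$. If $\mathrm{st}(T')=P$, then $T'$ is an *occurrence* of the pattern $P$ in $T$. A tree with no occurrence of $P$ *avoids* $P$; the avoiding trees in $\mathcal{LT}_n(X)$ form $\mathcal{LT}_{n,\mathrm{no}\text{-}P}(X)$.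

For example, let $T=((1\,4)\,(2\,3))$. The root together with its right child gives leaf labels $1,2,3$, so this is an occurrence of $(1\,(2\,3))$. The root together with its left child gives $((1\,4)\,2)$, which standardizes to $((1\,3)\,2)$.

We say that an edge *leaves* a set of vertices if its upper end is in the set and its lower end (a vertex or a leaf) is not. So the leaves of $T'$ correspond to the edges leaving its vertex set. Two facts will be used all the time.

* **(F1)** In a tree of $\mathcal{LT}(X)$, the smallest label below any vertex or edge sits at the leftmost leaf below it. To see this, walk down from the vertex: the first child always contains the minimum.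
* **(F2)** An occurrence of $P$ in $T$ is determined by its root $r$. Indeed the child order in $T'$ agrees with that in $T$, so $T'$ must be the copy of the planar shape of $P$ that starts at $r$. We write $P_r$ for its vertex set, and we identify occurrences with their roots.

**Definition (cluster).** Fix a pattern $P$. A *cluster* is a pair $(B,R)$ with $B\in\mathcal{LT}(X)$ and $R$ a nonempty set of occurrences of $P$ in $B$, such that the sets $P_r$, $r\in R$, cover all vertices of $B$, and the graph on $R$ that joins two occurrences sharing a vertex is connected.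

Here is an example to keep in mind. Let $P=((1\,2)\,(3\,4))$, with three vertices and four leaves. Let $B$ have the shape $(((a\,b)\,(c\,d))\,(e\,f))$, with root $u$ and left child $v$ of the root, and take $R=\{u,v\}$. Then $P_u$ consists of $u$ and its two children, $P_v$ consists of $v$ and its two children, and they share $v$. The occurrence at $v$ demands $a<b<c<d$. The occurrence at $u$ has leaf labels $a,c,e,f$ and demands $a<c<e<f$. So $a,b,c$ carry $1,2,3$, and $d$ may be placed in three ways relative to $e<f$: out of the $720$ labellings of the six leaves, three give a cluster.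

What are clusters for? We want to count trees that avoid $P$. By inclusion–exclusion this is a signed count of trees with marked occurrences, and linked groups of marked occurrences are exactly clusters. If
$$F_s(x)=\sum_{T\in\mathcal{LT}(X)}(1+s)^{\mathrm{occ}_P(T)}\frac{x^{n(T)}}{n(T)!},\qquad C_s(y)=\sum_{(B,R)\ \text{cluster}}s^{|R|}\frac{y^{\ell(B)}}{\ell(B)!},\tag{1}$$
where $n(T),\ell(B)$ count leaves, then $F_0$ is the exponential generating function of all trees and $F_{-1}$ that of the avoiding trees (with $0^0=1$). We shall see that $F_s$ is the compositional inverse of an explicit function in which $C_s$ is the only trace of $P$. When $P$ is large, $C_s$ turns out to be tiny, so avoiding $P$ is a small perturbation of having no restriction.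

## 2. How the proportion of avoiding trees decays

Vladimir Dotsenko's "Pattern avoidance in labelled trees", arXiv:1110.0844 (2011), contains the conjecture that, for every pattern with sufficiently many vertices, the proportion of trees that avoid it is asymptotic to a constant times a decaying exponential, with no power of $n$ in front. All asymptotics in $n$ are over those $n$ with $\mathcal{LT}_n(X)\ne\emptyset$. We prove the conjecture.

**Theorem 1.** For every finite nonempty $X$ there is $d$ such that for every $P\in\mathcal{LT}(X)$ with at least $d$ vertices there are $c(P)>0$, $\lambda(P)>1$ with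
$$\frac{|\mathcal{LT}_{n,\mathrm{no}\text{-}P}(X)|}{|\mathcal{LT}_n(X)|}\sim c(P)\,\lambda(P)^{-n}\qquad(n\to\infty).$$

To state more, put
$$a(y)=\sum_d|X_d|\frac{y^d}{d!},\qquad g_0(y)=y-a(y).$$
All arities are at least $2$, so $a'$ increases strictly from $0$ to $\infty$ on $[0,\infty)$. Let $\tau>0$ be the unique positive root of $a'(\tau)=1$, and let $\rho=g_0(\tau)$. Since $g_0'>0$ on $[0,\tau)$, we have $\rho>0$; moreover $g_0''(\tau)=-a''(\tau)<0$. Let $q=\gcd\{d-1:X_d\neq\emptyset\}$. A tree with $n$ leaves satisfies $n-1=\sum_v(d_v-1)$ over its vertices $v$, where $d_v$ is the number of children of $v$. So $\mathcal{LT}_n(X)\ne\emptyset$ forces $n\equiv1\pmod q$. Throughout, $P$ has $p$ vertices and $m$ leaves; the same identity gives $p\le m-1$.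

**Theorem 2.** Uniformly over all $P\in\mathcal{LT}(X)$ with $m$ leaves, as $m\to\infty$ with $X$ fixed,
$$\lambda(P)=1+\frac{\tau^m}{\rho\,m!}\bigl(1+O(1/m)\bigr),\qquad c(P)=1+O\bigl(m^2\tau^m/m!\bigr).$$

**Theorem 3.** For every $X$ and $h\ge1$ there is $d$ such that Theorem 1 holds with $P$ replaced by any set of between $1$ and $h$ patterns, each with at least $d$ vertices (one counts trees avoiding all of them).

**Proposition 4.** If $X$ is one binary label and $P$ is the right comb with $2$ vertices, the ratio in Theorem 1 equals $2^{n-1}/\binom{2n-2}{n-1}\sim2\sqrt{\pi n}\,2^{-n}$. This is not of the form $c\lambda^{-n}$, so some size threshold is necessary.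

## 3. Clusters give the inverse function of $F_s$

**Proposition 5.** $F_s=x+a(F_s)+C_s(F_s)$. Equivalently,
$$g_s(F_s(x))=x,\qquad g_s(y)=y-a(y)-C_s(y).\tag{2}$$

*Proof.* Expanding $(1+s)^{\mathrm{occ}_P(T)}=\sum_R s^{|R|}$ over all sets $R$ of occurrences of $P$ in $T$, we see that $F_s$ counts pairs $(T,R)$, where $R$ is a set of marked occurrences, with weight $s^{|R|}$.

**Step 1: cut off the top piece.** The purpose is to decompose $(T,R)$ at its root. The one-leaf tree contributes $x$. Otherwise let $v_0$ be the root. If no marked occurrence contains $v_0$, put $W=\{v_0\}$. If some do, they all share $v_0$, so they lie in one class of the equivalence relation on $R$ generated by sharing a vertex; let $W$ be the union of the vertex sets of all occurrences in this class. Then $W$ is connected and contains $v_0$. Let $B$ be the subtree formed by $W$, with $\ell$ leaves.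

In the first case $\mathrm{st}(B)$ is a one-vertex tree. In the second case $\mathrm{st}(B)$, with the marked class, is a cluster. Indeed, a subtree $T'$ of $B$ gets the same leaf labels whether we take minima in $T$, or first label the leaves of $B$ by minima in $T$ and then take minima in $B$. So occurrences of $T$ inside $B$ are occurrences in $\mathrm{st}(B)$ and conversely. Every other marked occurrence shares no vertex with $W$ and is connected, so it lies in one of the $\ell$ trees hanging at the leaves of $B$.

**Step 2: glue back.** The purpose is to check that the cutting is a bijection. Take a one-vertex tree or a cluster $B$ with $\ell$ leaves, a set partition of $\{1,\dots,n\}$ into $\ell$ blocks ordered by increasing minima, and a marked tree on each block. Graft the $i$-th tree at the leaf of $B$ labelled $i$. The minima below the leaves of $B$ are then ordered as the labels of $B$, so at each vertex of $B$ the children are still ordered by minima. The result is a tree in $\mathcal{LT}_n(X)$, and occurrences inside $B$ and inside the hanging trees are preserved. If $B$ is a cluster, its marks are linked and one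 of them covers the root, and no mark in a hanging tree shares a vertex with $B$; so Step 1 recovers $B$. If $B$ is a one-vertex tree, no mark contains the root, and Step 1 again recovers $B$. The two constructions are mutually inverse.

**Step 3: translate.** The purpose is to read off the equation. Sets of $\ell$ marked trees have generating function $F_s^\ell/\ell!$. For each arity $d$ there are $|X_d|$ one-vertex trees with $d$ leaves, and these contribute $a(F_s)$ in total. Clusters contribute $\sum_{(B,R)}s^{|R|}F_s^{\ell(B)}/\ell(B)!=C_s(F_s)$. $\square$

## 4. Right combs, and a critical point that disappears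

Let $X$ be one binary label, so $a(y)=y^2/2$, $g_0(y)=y-y^2/2$, $\tau=1$, $\rho=\frac12$. The one-vertex pattern $(1\,2)$ occurs in every tree with $n\ge2$, so the ratio is $0$ for $n\ge2$ and no $c>0$ can work. The next case is more instructive.

*Proof of Proposition 4.* Let $P=(1\,(2\,3))$. If some vertex has a vertex as its right child, then these two form a $T'$ whose leaf labels $a,b,c$, read left to right, satisfy $a<b<c$: the left leaf carries the minimum, and $b<c$ at the right child. So $\mathrm{st}(T')=P$. Hence a tree avoids $P$ exactly if every right child is a leaf, that is, if it is a left comb. Its leftmost leaf is $1$ and the other $n-1$ labels may be placed in any order, so there are $(n-1)!$ avoiding trees. The total number of trees is $(2n-3)!!=\frac{(2n-2)!}{2^{n-1}(n-1)!}$. Therefore the ratio is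
$$\frac{2^{n-1}\,(n-1)!^2}{(2n-2)!}=\frac{2^{n-1}}{\binom{2n-2}{n-1}}\sim\sqrt{\pi n}\;2^{-(n-1)}=2\sqrt{\pi n}\;2^{-n}.$$
The factor $\sqrt n$ excludes the form $c\lambda^{-n}$. $\square$

So for this $X$ the number $d$ in Theorem 1 must be at least $3$.

Let us see the same computation through (2). A cluster for $P=(1\,(2\,3))$ is a right comb with $k\ge2$ vertices, whose labelling is forced to be $1,\dots,k+1$ from left to right. An occurrence consists of two consecutive vertices, and all $k-1$ of them must be marked to cover and link. Hence $C_s(y)=\sum_{k\ge2}s^{k-1}y^{k+1}/(k+1)!$ and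
$$g_{-1}(y)=y-\frac{y^2}2+\frac{y^3}{6}-\frac{y^4}{24}+\cdots=1-e^{-y},\qquad F_{-1}(x)=-\log(1-x)=\sum_{n\ge1}\frac{x^n}n,$$
which gives $(n-1)!$ avoiding trees again.

This shows what goes wrong. The function $g_0'(y)=1-y$ vanishes at $\tau=1$, and, as Section 5 shows, this critical point gives the coefficients of $F_0$ a factor $n^{-3/2}$. But $g_{-1}'(y)=e^{-y}$ never vanishes: the term $C_{-1}$ has destroyed the critical point, and the coefficients $1/n$ carry a different power of $n$. For the powers of $n$ to cancel in the ratio, it is enough that the perturbation $C_{-1}$ only *moves* the critical point. So there are two tasks: to find out how small $C_s$ must be, and to prove that it is that small when $P$ is large.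

## 5. Square-root behavior survives a small perturbation

We recall two classical facts. *Pringsheim's theorem*: a power series with nonnegative coefficients and finite radius of convergence $\mathcal R>0$ is singular at $x=\mathcal R$. *Singularity analysis for finitely many dominant singularities* (Flajolet–Sedgewick, *Analytic Combinatorics*, Thms. VI.4, VI.5), in the form we need: suppose $f$ is analytic in $\{|x|<\rho_*+\eta\}$ minus the radial slits starting at the points $\zeta\rho_*$, $\zeta^q=1$, and near each of them
$$f(x)=A_\zeta-B_\zeta\sqrt{1-x/(\zeta\rho_*)}+O(|1-x/(\zeta\rho_*)|).$$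
Then $[x^n]f=\sum_\zeta\frac{B_\zeta}{2\sqrt\pi}\,\zeta^{-n}\,n^{-3/2}\rho_*^{-n}+O(n^{-2}\rho_*^{-n})$.

**Lemma 6.** There are $\kappa,\varepsilon_0>0$, depending only on $X$, such that the following holds. Let $\Gamma$ be analytic in $|y|<2\tau$ with real coefficients, $\Gamma(y)=y(1+\text{a power series in }y^q\text{ without constant term})$, $\sup_{|y|<2\tau}|\Gamma-g_0|\le\varepsilon_0$, and suppose that its compositional inverse $F$ at $0$ has nonnegative coefficients. Then $\Gamma'$ has exactly one zero $\tau_*$ in the disc $D(\tau,\kappa)$; it is simple, $\tau_*>0$, $\Gamma''(\tau_*)<0$, and $F$ has radius of convergence $\rho_*=\Gamma(\tau_*)>0$. For $n\equiv1\pmod q$,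
$$[x^n]F\sim q\sqrt{\frac{\rho_*}{2\pi|\Gamma''(\tau_*)|}}\;n^{-3/2}\rho_*^{-n}.\tag{3}$$

*Proof.* Throughout, $\zeta$ runs over the $q$-th roots of unity.

**Step 1: zeros of $g_0'$ in $|y|\le\tau$.** We need to know the unperturbed critical points. For $|y|\le\tau$ we have $|a'(y)|\le a'(|y|)\le1$. If $a'(y)=1$, then $|y|=\tau$, and comparing real parts term by term in $\sum_d|X_d|\frac{y^{d-1}}{(d-1)!}=\sum_d|X_d|\frac{\tau^{d-1}}{(d-1)!}$ gives $y^{d-1}=\tau^{d-1}$ whenever $X_d\ne\emptyset$. Hence $y=\zeta\tau$ with $\zeta^q=1$. Conversely $g_0'(\zeta y)=g_0'(y)$, so each $\zeta\tau$ is a zero, and it is simple because $g_0''(\tau)\ne0$.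

**Step 2: choice of constants, zeros of $\Gamma'$.** The purpose is to trap the zeros of $\Gamma'$. The polynomial $g_0'$ has finitely many zeros, so we can choose $0<\kappa<\tau/4$ such that $g_0'$ has no zeros in $|y|\le\tau+\kappa$ except the $\zeta\tau$, and the closed discs of radius $\kappa$ about the $\zeta\tau$ are disjoint. Let $K=\{|y|\le\tau+\kappa\}\setminus\bigcup_\zeta D(\zeta\tau,\kappa)$ (open discs removed), $\mu=\min_K|g_0'|>0$, and take $0<\varepsilon_0<\tau\mu/2$. By Cauchy's estimate on discs of radius tending to $\tau/2$, $|\Gamma'-g_0'|\le2\varepsilon_0/\tau<\mu$ on $|y|\le3\tau/2$, a region that contains $|y|\le\tau+\kappa$. So $\Gamma'\neq0$ on $K$. The circles $|y-\zeta\tau|=\kappa$ lie in $K$, so by Rouché's theorem $\Gamma'$ has exactly one zero, which is simple, in each $D(\zeta\tau,\kappa)$.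

Let $\tau_*$ be the zero in $D(\tau,\kappa)$. Its complex conjugate is also a zero in that disc, so $\tau_*$ is real, and $\tau_*>\tau-\kappa>0$. Since $\Gamma'(\zeta y)=\Gamma'(y)$, the other zeros are the $\zeta\tau_*$. These are all the zeros of $\Gamma'$ in $|y|\le\tau+\kappa$, and $\tau_*$ is the only one on the positive axis. As $\Gamma'(0)=1$, we get $\Gamma'>0$ on $[0,\tau_*)$. Hence $\Gamma''(\tau_*)\le0$, and it is nonzero because the zero is simple. Also $\rho_*=\Gamma(\tau_*)>\Gamma(0)=0$.

**Step 3: the radius of convergence is $\rho_*$.** This locates the dominant singularities. The map $\Gamma:[0,\tau_*)\to[0,\rho_*)$ is increasing with nonzero derivative, so it has an inverse $H$ that is analytic at each point of $[0,\rho_*)$ and equals $F$ near $0$. Let $\mathcal R>0$ be the radius of convergence of $F$. If $\mathcal R<\rho_*$, then $F=H$ on $[0,\mathcal R)$ and $H$ is analytic at $\mathcal R$, against Pringsheim. If $\mathcal R>\rho_*$, then $F=H$ on $[0,\rho_*)$, so $F(\rho_*)=\tau_*$ by continuity, and $\Gamma(F(x))=x$ holds near $\rho_*$. Differentiating at $\rho_*$ gives $0=\Gamma'(\tau_*)F'(\rho_*)=1$,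 a contradiction. So $\mathcal R=\rho_*$. As $x\uparrow\rho_*$ we have $F(x)\uparrow\tau_*$, so the nonnegative series converges at $\rho_*$ with sum $\tau_*$. Therefore $F$ is continuous on $|x|\le\rho_*$, satisfies $|F|\le\tau_*<2\tau$ there, and $\Gamma(F(x))=x$ there.

**Step 4: continuation at ordinary points of the circle.** The purpose is to show that only the $\zeta\rho_*$ are singular. Let $|x_0|=\rho_*$ and $y_0=F(x_0)$, so $|y_0|\le\tau_*<\tau+\kappa$. If $\Gamma'(y_0)=0$, then $y_0=\zeta\tau_*$ and $x_0=\Gamma(\zeta\tau_*)=\zeta\rho_*$. For every other $x_0$, the map $\Gamma$ has a local inverse near $y_0$. For $|x|<\rho_*$ close to $x_0$, $F(x)$ is close to $y_0$ and $\Gamma(F(x))=x$, so $F$ coincides with this local inverse, which continues $F$ to a disc about $x_0$.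

**Step 5: the square root at $\rho_*$.** We determine the shape of the singularity. Near $\tau_*$,
$$\rho_*-\Gamma(y)=\tfrac12|\Gamma''(\tau_*)|(\tau_*-y)^2(1+\cdots)=\varphi(\tau_*-y)^2$$
with $\varphi$ analytic at $0$, $\varphi(0)=0$ and $\varphi'(0)=\sqrt{|\Gamma''(\tau_*)|/2}$. So near $(\rho_*,\tau_*)$ the equation $\Gamma(y)=x$ reads $\varphi(\tau_*-y)=\pm\sqrt{\rho_*}\sqrt{1-x/\rho_*}$, that is,
$$y=\tau_*-\psi\bigl(\pm\sqrt{1-x/\rho_*}\bigr),\qquad\psi(z)=\varphi^{-1}(\sqrt{\rho_*}\,z),\qquad\psi'(0)=\sqrt{\frac{2\rho_*}{|\Gamma''(\tau_*)|}}.$$
For $|x|<\rho_*$ near $\rho_*$, $F(x)$ is near $\tau_*$, so it equals one of the two branches. On the part of $|x|<\rho_*$ in a small disc about $\rho_*$, which is connected, both branches are analytic and they are distinct, so by continuity $F$ is the same branch throughout. Since $F(x)<\tau_*$ for real $x<\rho_*$, it is the $+$ branch. This continues $F$ to a disc about $\rho_*$ slit along $[\rho_*,\infty)$, with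
$$F(x)=\tau_*-\psi'(0)\sqrt{1-x/\rho_*}+O(|1-x/\rho_*|).$$
As $\Gamma(\zeta y)=\zeta\Gamma(y)$, we have $F(\zeta x)=\zeta F(x)$. So near $\zeta\rho_*$ the same holds with $A_\zeta=\zeta\tau_*$, $B_\zeta=\zeta\psi'(0)$.

**Step 6: one common domain.** We glue the local continuations so that singularity analysis applies. Take the slit discs at the $\zeta\rho_*$, chosen pairwise disjoint, and for each other point of the circle a disc as in Step 4, so small that it does not meet the rays through the $\zeta\rho_*$. If two of these discs, with centers $x_1,x_2$ on the circle, meet, then their intersection is convex, contains interior points of the chord $x_1x_2$, and hence meets $|x|<\rho_*$; it does not meet any slit, since at least one of the two discs avoids all the rays. Both continuations equal $F$ in $|x|<\rho_*$, so they agree on the intersection. By compactness finitely many of the discs cover the circle, so $F$ is analytic in $\{|x|<\rho_*+\eta\}$ minus $q$ radial slits for some $\eta>0$.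

**Step 7: transfer.** Now we read off coefficients. The recalled theorem gives
$$[x^n]F=\Bigl(\sum_{\zeta^q=1}\zeta^{1-n}\Bigr)\frac{\psi'(0)}{2\sqrt\pi}\,n^{-3/2}\rho_*^{-n}+O(n^{-2}\rho_*^{-n}).$$
For $n\equiv1\pmod q$ the sum is $q$, and $\frac{\psi'(0)}{2\sqrt\pi}=\sqrt{\frac{\rho_*}{2\pi|\Gamma''(\tau_*)|}}$. $\square$

So it suffices that $C_s$ is analytic and at most $\varepsilon_0$ in absolute value on $|y|<2\tau$.

## 6. Clusters as order constraints on leaves

Let $(B,R)$ be a cluster with $n$ leaves, and let $\sigma$ be its planar $X$-labelled shape: forget the leaf labels, keep the vertex labels and the planar order. There are only exponentially many pairs $(\sigma,R)$, but up to $n!$ labellings for each. As $C_s$ divides by $n!$, what matters is the *probability* that a random labelling of $\sigma$ makes all $r\in R$ occurrences. If we bound this probability by $1$, we get a majorant $\sum(64|X||y|)^n$ (the count is in Step 5 below). This diverges at $|y|=2\tau$: from $1=a'(\tau)\le|X|(e^\tau-1)$ we get $\tau\ge\log(1+1/|X|)\ge1/(|X|+1)$, so $|X|\tau\ge\frac12$. We therefore want a bound $\theta^n$ for the probability,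 with $\theta\to0$ as $m\to\infty$.

**Step 1: chains, and a disjoint subfamily.** The purpose is to turn occurrences into order constraints and to select independent ones. The root of $B$ lies in some $P_r$, and then $r$ is the root. So the root of $B$ belongs to $R$; write $P_{\rm root}$ and $M_{\rm root}$ for the objects of this copy. In particular $n\ge m$. For an edge $e$ let $\mathrm{lm}(e)$ be the leftmost leaf of $\sigma$ below $e$. For $r\in R$ let $M_r$ be the set of the leaves $\mathrm{lm}(e)$ over the $m$ edges $e$ leaving $P_r$. These edges have disjoint sets of leaves below them, so $|M_r|=m$.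

* **(C1)** If $r$ is the root of an occurrence of $P$, the relative order of the labels on $M_r$ is prescribed by $\sigma$ and $r$: by (F1) the label of $\mathrm{lm}(e)$ is the minimum below $e$, and these minima must standardize to $P$. We call $M_r$ a *chain*.
* **(C2)** Every leaf $x$ of $\sigma$ lies in some $M_r$: its parent lies in some $P_r$, and the edge to $x$ leaves $P_r$.

Now choose $R'\subseteq R$ greedily. Go through $R$ in order of nondecreasing depth, and put $r$ into $R'$ iff $r\notin P_{r'}$ for all $r'$ already in $R'$. Let $k=|R'|$. The root is in $R'$.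

* **(C3)** Each $r\in R$ lies in $P_{r'}$ for some $r'\in R'$, and the sets $P_{r'}$, $r'\in R'$, are pairwise disjoint. The first claim is clear (if $r\in R'$ take $r'=r$). If $u\in P_{r'}\cap P_{r''}$ with $r'\ne r''$ in $R'$, then both are weak ancestors of $u$, so one of them, say $r'$, is a strict ancestor of the other. Then $r''$ lies on the path from $r'$ to $u$, so $r''\in P_{r'}$ by connectedness. But $r'$ was processed earlier, so $r''$ would not have been chosen.
* **(C4)** Let $M_r^\circ$ be $M_r$ without the leftmost leaf below $r$. (That leaf is in $M_r$, via the leftmost leaving edge, so $|M_r^\circ|=m-1$.) Then the sets $M^\circ_{r'}$, $r'\in R'$, are pairwise disjoint, and $M_{\rm root}$ is disjoint from $M^\circ_{r'}$ for every other $r'\in R'$.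

*Proof of (C4).* Incomparable $r',r''$ have disjoint sets of leaves below them. Let $r'$ be a strict ancestor of $r''$, both in $R'$; we show $M_{r'}\cap M^\circ_{r''}=\emptyset$. Let $x\in M_{r'}$ lie below $r''$, and $x=\mathrm{lm}(e)$ with $e$ leaving $P_{r'}$. The vertex $r''$ lies on the path from $r'$ to $x$ and is not in $P_{r'}$, so it is at or below the lower end of $e$. As $x$ is the leftmost leaf below $e$ and lies below $r''$, it is the leftmost leaf below $r''$. So $x\notin M_{r''}^\circ$. $\square$

In the example of Section 1, $M_u=\{a,c,e,f\}$, $M_v=\{a,b,c,d\}$ and $R'=\{u\}$.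

Now fix $(\sigma,R)$, label the leaves of $\sigma$ by a uniformly random bijection to $\{1,\dots,n\}$, and let $\mathbb P(\sigma,R)$ be the probability that the orders (C1) hold for all $r\in R$. At most $n!\,\mathbb P(\sigma,R)$ clusters have this shape and this $R$. Relative orders on disjoint sets of leaves are independent and uniform.

**Step 2: the bound from disjoint copies, and where it stops.** The natural first attempt uses the disjoint copies only. By (C4) the orders on the sets $M^\circ_{r'}$ are independent, so
$$\mathbb P(\sigma,R)\le\bigl((m-1)!\bigr)^{-k}.\tag{4}$$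
This is good if $k$ is large compared with $n/m$, but nothing forces that. Let $X$ be one binary label, $P$ the complete binary tree of height $h$ with leaves labelled $1,\dots,m=2^h$ from left to right, and $B$ the complete binary tree of height $2h-1$, also labelled left to right. Every vertex of $B$ of depth at most $h-1$ roots an occurrence of $P$. Let $R$ consist of the root and all vertices of depth $h-1$. The copy at the root covers depths $0,\dots,h-1$, and the others cover depths $h-1,\dots,2h-2$ and share their roots with $P_{\rm root}$. So $(B,R)$ is a cluster, with $n=2^{2h-1}=m^2/2$ and $R'=\{\text{root}\}$, $k=1$. Here (4) gives $1/(m-1)!\ge m^{-m}$, whose $n$-th root is at least $m^{-2/m}\to1$. So (4) alone cannot give $\theta^n$ with $\theta\to0$.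

**Step 3: the bound from few chains, and where it stops.** The second bound exploits that many leaves organized in few chains have few admissible orders. For each leaf $x$ choose $r(x)\in R$ with $x\in M_{r(x)}$ (by (C2)) and $r'(x)\in R'$ with $r(x)\in P_{r'(x)}$ (by (C3)). This splits the leaves into $k$ classes according to $r'(x)$, of sizes $n_1,\dots,n_k\ge0$, $\sum n_i=n$. Group each class by $r(x)$. As $r(x)\in P_{r'(x)}$, there are at most $p\le m$ groups, and the order inside each group is prescribed. An admissible order of the class is determined by the word that records, position by position, the group of the element there. So at most $m^{n_i}$ of the $n_i!$ orders are admissible, and by independence over the classes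
$$\mathbb P(\sigma,R)\le\prod_{i=1}^k\frac{m^{n_i}}{n_i!}.\tag{5}$$
For the complete binary trees of Step 2, $n_1=n=m^2/2$ and (5) is at most $(em/n)^n=(2e/m)^n$, which is what we want. But (5) fails when the classes are of size comparable to $m$. Let $P$ be the left comb with $p$ vertices and labels $1,\dots,p+1$ increasing upwards, and let $B$ be the left comb with $2p-1$ vertices, labelled in the same way. Any $p$ consecutive vertices form an occurrence; let $R$ be the set of the top $p$ vertices. These copies cover and link, $R'=\{\text{root}\}$ and $n=2p$. Even with the factor $m$ in (5) replaced by the number $p$ of chains we get $p^{2p}/(2p)!$. This exceeds $1$ for all $p\ge3$: it is $729/720$ at $p=3$, and the quotient of consecutive values is $(1+\frac1p)^{2p}\frac{p+1}{2(2p+1)}>4\cdot\frac14=1$. On the other hand, here (4) gives $1/(m-1)!$ with $n=2(m-1)$, which is fine.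

**Step 4: the geometric mean.** Each bound works where the other one stops, so we multiply them and take the square root. The following lemma says that this works uniformly; the parameter $h$ is $1$ until Section 9.

**Lemma 7.** Fix $h\ge1$. There are $\theta_m\to0$ such that for all large $m$ and all $\nu\ge0$,
$$\frac{(hm)^\nu}{\nu!\,\sqrt{(m-1)!}}\le\theta_m^{2\nu}.$$

*Proof.* The case $\nu=0$ is clear. Let $\omega=\sqrt{\log m}$. If $\nu\ge m\omega$, then from $\nu!\ge(\nu/e)^\nu$ the left side is at most $(ehm/\nu)^\nu\le(eh/\omega)^\nu$. If $1\le\nu<m\omega$, then $(hm)^\nu/\nu!\le e^{hm}$, so the left side is at most $e^{-\beta_m}$ with $\beta_m=\frac12\log(m-1)!-hm\sim\frac12m\log m$. For large $m$ we have $\beta_m>0$, and $\nu/(m\omega)<1$ gives $e^{-\beta_m}\le\bigl(e^{-\beta_m/(m\omega)}\bigr)^\nu$. Since $\beta_m/(m\omega)\sim\frac12\sqrt{\log m}\to\infty$, we may take $\theta_m^2=\max(eh/\omega,\,e^{-\beta_m/(m\omega)})\to0$. $\square$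

The geometric mean of (4) and (5), with $(m-1)!\ge\sqrt{(m-1)!}$ and Lemma 7 for $h=1$, gives for all large $m$
$$\mathbb P(\sigma,R)\le\prod_{i=1}^k\Bigl(\frac{m^{n_i}}{n_i!\,(m-1)!}\Bigr)^{1/2}\le\prod_{i=1}^k\theta_m^{n_i}=\theta_m^{\,n}.\tag{6}$$

**Step 5: summing over clusters.** It remains to count pairs $(\sigma,R)$. A tree with $n$ leaves has at most $n-1$ vertices, so at most $2n-1$ nodes in total. There are at most $4^{v-1}$ plane trees with $v$ nodes, hence at most $\sum_{v\le2n-1}4^{v-1}\le16^n$ plane trees here. There are at most $|X|^n$ choices of vertex labels and $2^n$ choices of $R$. Thus there are at most $(32|X|)^n$ pairs. For $|s|\le2$ we have $|s|^{|R|}\le2^n$, and each pair contributes at most $2^n\cdot n!\,\mathbb P(\sigma,R)\,|y|^n/n!$. We have proved: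

**Lemma 8.** For all large $m$, all $P$ with $m$ leaves and $|s|\le2$,
$$|C_s(y)|\le\sum_{n\ge m}\bigl(64|X|\,\theta_m|y|\bigr)^n.$$
Hence for large $m$, $C_s(y)$ is analytic in $(s,y)$ on $|s|<2$, $|y|<2\tau$, and $\sup_{|s|\le2,\,|y|\le2\tau}|C_s(y)|\to0$ as $m\to\infty$, uniformly over all $P$ with $m$ leaves.

(The series that defines $C_s(y)$ converges absolutely and uniformly there once $128|X|\tau\theta_m<1$.)

## 7. The ratio of coefficients, and why $\lambda(P)>1$

**Step 1: the asymptotic form.** We apply Lemma 6 to $\Gamma=g_s$. Choose $d$ so large that for every $P$ with at least $d$ vertices, hence $m\ge d+1$, the function $C_s$ is analytic as in Lemma 8 and $\sup_{|s|\le2,|y|\le2\tau}|C_s|\le\varepsilon_0$. Fix such a $P$ and $s\in[-1,0]$. The coefficients of $g_s$ are real. Clusters are trees in $\mathcal{LT}(X)$, so $\ell(B)\equiv1\pmod q$; the same holds for the exponents $d$ in $a$. So $g_s(y)=y(1+\text{a series in }y^q\text{ without constant term})$. Also $|g_s-g_0|=|C_s|\le\varepsilon_0$. By (2), $F_s$ is the compositional inverse of $g_s$, and its coefficients are nonnegative because $1+s\ge0$. So Lemma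 6 applies. Write $\tau_s,\rho_s$ for the resulting $\tau_*,\rho_*$. As $C_0=0$, we have $\tau_0=\tau$, $\rho_0=\rho$. Using (3) for $s=-1$ and $s=0$, the factors $n^{-3/2}$ cancel, and for $n\equiv1\pmod q$
$$\frac{|\mathcal{LT}_{n,\mathrm{no}\text{-}P}(X)|}{|\mathcal{LT}_n(X)|}=\frac{[x^n]F_{-1}}{[x^n]F_0}\sim c(P)\lambda(P)^{-n},\qquad\lambda(P)=\frac{\rho_{-1}}{\rho},\quad c(P)=\sqrt{\frac{\rho_{-1}\,g_0''(\tau)}{\rho\,g_{-1}''(\tau_{-1})}}>0.\tag{7}$$

**Step 2: $\rho_s$ is monotone.** We compare $\rho_{-1}$ with $\rho$ through intermediate $s$. For $s\in[-1,0]$ the coefficients of $F_s$ are nondecreasing in $s$, so the radius of convergence $\rho_s$ is nonincreasing in $s$. This gives $\rho_{-1}\ge\rho$; we still need strict inequality.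

**Step 3: strictness from the derivative at $s=0$.** The function $g_s'(y)$ (derivative in $y$) is analytic in $(s,y)$, vanishes at $(0,\tau)$, and $g_0''(\tau)\ne0$. By the implicit function theorem it has a zero near $\tau$ that depends differentiably on $s$ near $0$; for $s\in[-1,0]$ near $0$ this zero is $\tau_s$, by the uniqueness in $D(\tau,\kappa)$. Differentiating $\rho_s=g_s(\tau_s)$ and using $g_0'(\tau)=0$, we get (from the left)
$$\frac{d\rho_s}{ds}\Big|_{s=0}=\partial_sg_s(\tau)\big|_{s=0}+g_0'(\tau)\frac{d\tau_s}{ds}\Big|_{s=0}=-\partial_sC_s(\tau)\big|_{s=0}=-\frac{\tau^m}{m!}<0.\tag{8}$$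
For the last value note that the coefficient of $s^1$ in $C_s$ counts the clusters with $|R|=1$; then one copy covers $B$, so $B=P$. Hence $\rho_s>\rho$ for small $s<0$, and by Step 2 $\rho_{-1}\ge\rho_s>\rho$. So $\lambda(P)>1$, and with (7) Theorem 1 is proved. $\blacksquare$

## 8. How large $\lambda(P)-1$ is

By (8) the single-copy cluster moves $\rho_s$ with speed $\tau^m/m!$ at $s=0$. To reach $s=-1$ with the same leading term, we must show that all clusters with at least two marks together are smaller by a factor $1/m$. The estimate (6) is too crude for this, since clusters only slightly larger than $P$ need a closer look. Let $D$ be the maximal arity. From $m-1\le p(D-1)$ we get $p\ge(m-1)/(D-1)$, and hence $p/2>m/(4D)$: this follows from $\frac{m-1}{2(D-1)}>\frac m{4D}$, which is equivalent to $m(D+1)>2D$ and so true for $m\ge2$.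

**Lemma 9.** For every $Y>0$ there are $m_1,K_0$, depending on $X,Y$, such that for all $P$ with $m\ge m_1$ leaves and all $|y|\le Y$,
$$\sum_{(B,R):\,|R|\ge2}\frac{|y|^{\ell(B)}}{\ell(B)!}\le K_0\frac{|y|^m}{m\cdot m!}.$$

*Proof.* We use the notation of Section 6.

**Step 1: reduction to $|y|=Y$.** If $|R|\ge2$, some $r\in R$ is not the root. The sets $P_r$, $P_{\rm root}$ have $p$ elements each and different top vertices, so $|P_r\cap P_{\rm root}|\le p-1$, and some vertex lies outside $P_{\rm root}$. So some edge leaving $P_{\rm root}$ has at least two leaves below it, and $n>m$. All exponents in the sum exceed $m$, so after division by $|y|^m$ the sum is nondecreasing in $|y|$, and it suffices to treat $y=Y$. Put $j=n-m\ge1$ and let $N$ be the set of the $j$ leaves outside $M_{\rm root}$.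

**Step 2: geometry when $k=1$.** This prepares the count of the sets $R$. Let $k=1$. Then $R\subseteq P_{\rm root}$ by (C3), and $\sigma$, being the union of the copies $P_r$, is determined by $R$ as a subset of the vertices of $P$. Let $j_r=|M_r\setminus M_{\rm root}|=|M_r\cap N|\le j$. Since both sets have $m$ elements, also $|M_{\rm root}\setminus M_r|=j_r$. We claim
$$\mathrm{depth}(r)\le|P_r\setminus P_{\rm root}|\le j_r\qquad(r\in R).\tag{9}$$
For the first inequality, $P_r\cap P_{\rm root}$ consists of vertices of $P_{\rm root}$ weakly below $r$. The $\mathrm{depth}(r)$ strict ancestors of $r$ belong to $P_{\rm root}$ and are not among them, so $|P_r\cap P_{\rm root}|\le p-\mathrm{depth}(r)$.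

For the second, note that $P_{\rm root}$ is closed under taking ancestors, so no vertex below an edge leaving $P_{\rm root}$ is in $P_{\rm root}$. The path from $r\in P_{\rm root}$ to a vertex of $P_r\setminus P_{\rm root}$ stays in $P_r$ and leaves $P_{\rm root}$ through some edge $e$ whose lower end is in $P_r$. So $P_r\setminus P_{\rm root}$ is the disjoint union, over the edges $e$ leaving $P_{\rm root}$ with lower end in $P_r$, of the parts of $P_r$ below $e$. Such a part is connected with $i_e\ge1$ vertices. As arities are at least $2$, at least $i_e+1$ edges leave it, and these edges leave $P_r$. Their leftmost leaves are distinct elements of $M_r$ below $e$. Only one leaf below $e$, namely $\mathrm{lm}(e)$, is in $M_{\rm root}$. So at least $i_e$ elements of $M_r\setminus M_{\rm root}$ lie below $e$; sum over $e$. In the example of Section 1, (9) for $r=v$ reads $1\le2\le2$.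

Next we claim
$$\text{if }j_r<p/2\text{ for all }r\in R,\text{ then }R\text{ lies on one downward path and }|R|-1\le\max_{r\in R} j_r.\tag{10}$$
By (9), $|P_r\cap P_{\rm root}|>p/2$, so more than half of the vertices of $P_{\rm root}$ lie weakly below $r$. Any two elements of $R$ therefore have a common weak descendant and are comparable. So $R$ lies on a downward path. It contains the root, and its elements have distinct depths, at most $\max_rj_r$ by (9).

Fix $\varepsilon=\min\bigl(\frac1{4D},\frac1{8DY}\bigr)$.

**Step 3: $k=1$ and $1\le j\le\varepsilon m$.** These are the clusters slightly larger than $P$; they give the main contribution. Here $j_r\le j\le m/(4D)<p/2$, so by (9) and (10) $R$ lies on a path from the root to a vertex of depth at most $j$. Choose the deepest element of $R$, at depth $i$ with $1\le i\le j$ (at most $D^i$ ways), and then any subset of the $i-1$ vertices strictly between it and the root. So there are at most $\sum_{i=1}^jD^i2^{i-1}\le(2D)^j$ sets $R$.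

For given $R$, count the admissible orders of the leaves as follows. The set $M_{\rm root}$ is totally ordered by (C1). Insert the elements of $N$ one at a time. An element $x\in N$ lies in some $M_r$, $r\in R$, by (C2), and must go into a prescribed gap of the chain $M_r\cap M_{\rm root}$. The elements already placed in this gap are at most $j_r$ elements of $M_{\rm root}\setminus M_r$ and at most $j-1$ elements of $N$, so there are at most $j_r+j\le2j$ positions. Hence there are at most $(2j)^j$ labellings. As $(m+j)!\ge m!\,m^j$, the contribution is at most
$$\sum_{1\le j\le\varepsilon m}(2D)^j(2j)^j\frac{Y^{m+j}}{(m+j)!}\le\frac{Y^m}{m!}\sum_{1\le j\le\varepsilon m}\Bigl(\frac{c_0j}m\Bigr)^j,\qquad c_0=4DY.$$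
Since $c_0\varepsilon\le\frac12$, each base is at most $\frac12$. The term $j=1$ is $c_0/m$, and for $j\ge2$ the term is at most $(c_0j/m)^2\,2^{-(j-2)}$. So the sum is $O(1/m)$.

**Step 4: $k=1$ and $j>\varepsilon m$.** Here a crude count of $R$ suffices, if the probability is small enough. There are at most $2^m\le2^{j/\varepsilon}$ sets $R$. Let $Q$ be the probability that the orders prescribed on $M_r\cap N$ hold for all $r\in R$, $r\ne\text{root}$. As $N$ and $M_{\rm root}$ are disjoint, $\mathbb P(\sigma,R)\le\frac1{m!}Q$. Let $K=|R|-1<m$. The set $N$ is covered by the $K$ chains $M_r$, $r\neq$ root, so the word argument of (5) gives $Q\le K^j/j!\le(eK/j)^j$. Also $Q\le1/j_r!$ for each $r$. Put $\omega=(\log m)^{1/4}$, $\omega'=(\log m)^{1/2}$.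

* If $j\ge m\omega$, then $Q\le(em/j)^j\le(e/\omega)^j$.
* If $j<m\omega$ and some $j_r\ge j/\omega'$: we have $1/j_r!\le(e/j_r)^{j_r}$, and $t\mapsto(e/t)^t$ is decreasing for $t\ge1$. For large $m$, $j/\omega'>\varepsilon m/\omega'\ge1$, so $Q\le(e\omega'/j)^{j/\omega'}\le\bigl[(e\omega'/(\varepsilon m))^{1/\omega'}\bigr]^j$. The logarithm of the bracket is $\frac1{\omega'}\bigl(\log(e\omega'/\varepsilon)-\log m\bigr)\to-\infty$, so the bracket tends to $0$.
* If $j<m\omega$ and all $j_r<j/\omega'$: then $j_r<m\omega/\omega'=m(\log m)^{-1/4}<m/(4D)<p/2$ for large $m$. By (10), $K\le j/\omega'$, so $Q\le(e/\omega')^j$.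

In all cases $Q\le\eta_m^j$ with $\eta_m\to0$. For each pair the number of labellings is at most $(m+j)!\,Q/m!$, so the contribution is at most
$$\frac{Y^m}{m!}\sum_{j>\varepsilon m}\bigl(2^{1/\varepsilon}Y\eta_m\bigr)^j=\frac{Y^m}{m!}\,O(2^{-\varepsilon m}).$$

**Step 5: $k\ge2$.** Now a second disjoint copy makes the cluster so large that the method of (6) is enough. By (C4) the $k-1$ sets $M^\circ_{r'}$, $r'\in R'$ not the root, are disjoint subsets of $N$. So $j\ge(k-1)(m-1)\ge m-1$, whence $n=m+j\le2j+1\le3j$, and for each $j$ there are at most $(32|X|)^{3j}$ pairs $(\sigma,R)$. By independence of the orders on $M_{\rm root}$ and on these sets,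
$$m!\,\mathbb P(\sigma,R)\le\bigl((m-1)!\bigr)^{-(k-1)}\le\bigl((m-1)!\bigr)^{-k/2}.$$
Also, applying the argument of (5) only to the leaves in $N$, with class sizes $n_1,\dots,n_k\ge0$, $\sum n_i=j$, and using independence from $M_{\rm root}$, we get $m!\,\mathbb P(\sigma,R)\le\prod_im^{n_i}/n_i!$. The geometric mean and Lemma 7 give
$$m!\,\mathbb P(\sigma,R)\le\prod_{i=1}^k\Bigl(\frac{m^{n_i}}{n_i!\sqrt{(m-1)!}}\Bigr)^{1/2}\le\theta_m^{\,j}.$$
The contribution is at most $\frac{Y^m}{m!}\sum_{j\ge m-1}\bigl((32|X|)^3Y\theta_m\bigr)^j=\frac{Y^m}{m!}O(2^{-m})$.

Adding Steps 3, 4 and 5 gives the lemma. $\square$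

*Proof of Theorem 2.* Let $m$ be large; then $p\ge(m-1)/(D-1)$ exceeds the $d$ of Section 7, so (7) holds. Put $\Delta=g_{-1}-g_0=-C_{-1}$ and $E=\tau^m/m!$. All $O$-constants depend only on $X$. Note $m^2E=O(1/m)$.

**Step 1: size of $\Delta$ near $\tau$.** The cluster with $|R|=1$ contributes $-y^m/m!$ to $C_{-1}$. So by Lemma 9 with $Y=2\tau$, $|\Delta(y)-y^m/m!|\le K_0|y|^m/(m\,m!)$ for $|y|\le2\tau$. On $|y|\le\tau(1+2/m)$ we have $|y|^m\le e^2\tau^m$, so $\Delta=O(E)$ there. By Cauchy's estimates with radius $\tau/m$, $\Delta'=O(mE)$ and $\Delta''=O(m^2E)$ on $|y-\tau|\le\tau/m$. Also $\Delta(\tau)=E(1+O(1/m))$.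

**Step 2: how far the critical point moves.** On the circle $|y-\tau|=AmE$ with a large constant $A$ (for $m$ large, $AmE<\tau/m$ and $AmE<\kappa$) we have $|g_0'(y)|\ge\frac12|g_0''(\tau)|AmE>|\Delta'(y)|$. By Rouché, $g_{-1}'=g_0'+\Delta'$ has a zero inside this circle, and by uniqueness in $D(\tau,\kappa)$ it is $\tau_{-1}$. So $|\tau_{-1}-\tau|=O(mE)$.

**Step 3: the constants.** Since $g_0'(\tau)=0$,
$$\rho_{-1}-\rho=[g_0(\tau_{-1})-g_0(\tau)]+\Delta(\tau_{-1})=O(m^2E^2)+\Delta(\tau)+O(mE\cdot mE)=E\bigl(1+O(1/m)\bigr),$$
because $m^2E=O(1/m)$. Dividing by $\rho$ gives the claim for $\lambda(P)$. Moreover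
$$g_{-1}''(\tau_{-1})=g_0''(\tau_{-1})+\Delta''(\tau_{-1})=g_0''(\tau)+O(mE)+O(m^2E)=g_0''(\tau)+O(m^2E),$$
and $\rho_{-1}/\rho=1+O(E)$, so (7) gives $c(P)=1+O(m^2E)$. $\blacksquare$

## 9. Several patterns at once

*Proof of Theorem 3.* Let $\mathcal P$ be a set of between $1$ and $h$ patterns, let $m_Q$ be the number of leaves of $Q\in\mathcal P$, and $m=\min_Qm_Q$.

**Step 1: marks instead of roots.** The purpose is to adapt the definitions. A *mark* is a pair $(r,Q)$, meaning an occurrence of $Q\in\mathcal P$ rooted at $r$; by (F2) it determines the occurrence. For a mark $\mu=(r,Q)$ let $V_\mu$ be its vertex set, and let $M_\mu$ be the set of the leaves $\mathrm{lm}(e)$ over the edges $e$ leaving $V_\mu$, so $|M_\mu|=m_Q$. In (1), replace $\mathrm{occ}_P(T)$ by the total number of occurrences of all $Q\in\mathcal P$, and let clusters be pairs $(B,R)$ with $R$ a nonempty set of marks whose vertex sets cover $B$ and are linked by sharing vertices. The proof of Proposition 5 used only that marked copies are connected sets of vertices and that occurrences are preserved by cutting and grafting, so it holds verbatim, and (2)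 holds. Again $F_{-1}$ counts the trees that avoid all of $\mathcal P$.

**Step 2: the disjoint subfamily.** We repeat Step 1 of Section 6. Some mark covers the root of $B$, hence is rooted there; so $n\ge m$. Facts (C1) and (C2) hold with $M_\mu$ for $M_r$. Process the marks by nondecreasing depth of their roots, ties broken arbitrarily, and choose a mark iff its root lies in $V_{\mu'}$ for no previously chosen $\mu'$. In particular a second mark at the root of a chosen mark is not chosen, so chosen marks have distinct roots. The root of every mark lies in $V_{\mu'}$ for some chosen $\mu'$. If $u\in V_{\mu'}\cap V_{\mu''}$ for two chosen marks, their roots $r',r''$ are distinct weak ancestors of $u$; say $r'$ is a strict ancestor of $r''$. Then $r''\in V_{\mu'}$ by connectedness, although $\mu'$ was processed earlier, a contradiction. So chosen vertex sets are disjoint. Let $M^\circ_\mu$ be $M_\mu$ without the leftmost leaf below the root of $\mu$; for pattern $Q$ it has $m_Q-1$ elements. The proof of (C4) used only that the lower root is not in the upper vertex set, so the sets $M_\mu^\circ$ of the chosen marks are pairwise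 disjoint.

**Step 3: the two bounds.** Let $\mathbb P(\sigma,R)$ be, as in Section 6, the probability that a random labelling of the shape $\sigma$ satisfies the orders prescribed by all marks in $R$, and let the chosen marks have patterns with $m_1,\dots,m_k$ leaves. As in (4), $\mathbb P(\sigma,R)\le\prod_i1/(m_i-1)!$. For the analogue of (5), assign to each leaf $x$ a mark whose chain contains $x$, and then a chosen mark whose vertex set contains the root of that mark. The $i$-th class, of size $n_i$, is covered by at most $h(m_i-1)$ chains: at most $m_i-1$ roots and at most $h$ patterns per root. So $\mathbb P(\sigma,R)\le\prod_i(hm_i)^{n_i}/n_i!$. The geometric mean and Lemma 7 with this $h$ give, for $m$ large,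
$$\mathbb P(\sigma,R)\le\prod_i\theta_{m_i}^{n_i}\le\Bigl(\sup_{m'\ge m}\theta_{m'}\Bigr)^n.$$

**Step 4: summation.** There are at most $16^n|X|^n$ shapes and at most $2^{hn}$ sets of marks (subsets of vertices times patterns), and $|s|^{|R|}\le2^{hn}$ for $|s|\le2$. So Lemma 8 holds with $64|X|\theta_m$ replaced by $16|X|\,4^h\sup_{m'\ge m}\theta_{m'}$, which tends to $0$ as $m\to\infty$. Hence there is $d=d(X,h)$ such that, if all patterns in $\mathcal P$ have at least $d$ vertices, then $C_s$ is analytic on $|s|<2$, $|y|<2\tau$ and $\sup_{|s|\le2,|y|\le2\tau}|C_s|\le\varepsilon_0$.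

**Step 5: conclusion.** Section 7 now applies. Clusters are trees in $\mathcal{LT}(X)$, so $g_s$ has the form required in Lemma 6. For $s\in[-1,0]$ the coefficients of $F_s$ are nonnegative and nondecreasing in $s$, which gives (7) and the monotonicity of $\rho_s$. The clusters with $|R|=1$ are the patterns $Q\in\mathcal P$, each with its one mark at the root, so (8) becomes
$$\frac{d\rho_s}{ds}\Big|_{s=0}=-\sum_{Q\in\mathcal P}\frac{\tau^{m_Q}}{m_Q!}<0.$$
Hence $\rho_{-1}>\rho$, and the ratio is asymptotic to $c\lambda^{-n}$ with $c>0$ and $\lambda=\rho_{-1}/\rho>1$. $\blacksquare$
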